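
\newtheorem{theorem}{Theorem}
\newtheorem{lemma}[theorem]{Lemma}
\newtheorem{proposition}[theorem]{Proposition}
\theoremstyle{remark}
\newtheorem{remark}[theorem]{Remark}

\title{Uniqueness of the stationary distribution for attractive nearest-neighbor spin systems on the integers in a randomly evolving environment}


\begin{abstract}
We consider an attractive, translation invariant, nearest-neighbor spin system $\eta_t$ on $\mathbb Z$ whose flip rates at a site depend on the state, at that site, of a background process $\beta_t$, itself an attractive translation invariant spin system, not necessarily nearest-neighbor. We prove that if the background has a unique stationary distribution and all flip rates of $\eta$ are strictly positive, then the joint process $(\beta_t,\eta_t)$ has a unique stationary distribution. This confirms a conjecture stated by Warfheimer. The core of the proof is a statement about stationary environments that need not be Markovian: they have to be spatially ergodic and positively associated. We also show that, for positive rates, the joint process has a unique stationary distribution exactly when the background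 has one, and that it then converges from every initial state.
\end{abstract}

\section{Introduction}

\subsection{The question}

Let $U=\{0,1\}^{\mathbb Z}$ with the coordinatewise partial order, and for $\zeta\in U$ let $\zeta_x$ be $\zeta$ flipped at the site $x$. The \emph{background} $\{\beta_t\}_{t\ge0}$ is a spin system on $U$: the coordinate $\beta(x)$ flips at rate $b(x,\beta)$. The rates $b$ are translation invariant, satisfy the usual conditions under which the process is well defined (written out in Section~\ref{sec:markov}), and are attractive: if $\beta\le\beta'$, then $b(x,\beta)\le b(x,\beta')$ when $\beta(x)=\beta'(x)=0$, and $b(x,\beta)\ge b(x,\beta')$ when $\beta(x)=\beta'(x)=1$. The interaction in the background may have infinite range.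

Given the background, a second process $\{\eta_t\}_{t\ge0}$ on $U$ evolves as follows: at time $t$ the coordinate $\eta(x)$ flips at rate $c_{\beta_t(x)}(x,\eta_t)$, where $c_0,c_1$ are two nearest-neighbor translation invariant rate functions. We write these rates as
\[
u_i(a,b)=c_i(x,\eta)\ \text{ if }\eta(x)=0,\qquad d_i(a,b)=c_i(x,\eta)\ \text{ if }\eta(x)=1,\qquad a=\eta(x-1),\ b=\eta(x+1),
\]
so that $u_i(a,b)$ is the rate of going up and $d_i(a,b)$ the rate of going down, in the background state $i$, with neighbors $a$ and $b$. The standing assumption is that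
\[
u_i(a,b)\text{ is nondecreasing and }d_i(a,b)\text{ is nonincreasing in each of }i,a,b. \tag{A}
\]
Monotonicity in $a,b$ says that $c_0$ and $c_1$ are attractive. Monotonicity in $i$ says that a larger background pushes $\eta$ upward: $c_0\le c_1$ where $\eta(x)=0$ and $c_0\ge c_1$ where $\eta(x)=1$. Together with the attractiveness of $b$ it makes the pair $(\beta_t,\eta_t)$, which is a Markov process on $U\times U$, attractive: its semigroup maps increasing functions to increasing functions. A canonical example is the contact process in a randomly evolving environment, where the background coordinates are independent two-state Markov chains that determine the recovery rates $d_i$.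

For probability measures write $\pi\le\pi'$ if $\int f\,d\pi\le\int f\,d\pi'$ for all increasing continuous $f$. By attractiveness, the laws of $(\beta_t,\eta_t)$ started from $(\beta,\eta)\equiv(0,0)$ and from $(\beta,\eta)\equiv(1,1)$ converge as $t\to\infty$. The limits $\nu_0\le\nu_1$ are the lower and upper stationary distributions. Every stationary distribution lies between them, so the joint process has a unique stationary distribution if and only if $\nu_0=\nu_1$.

When should this happen? Without a background, a theorem of Gray gives the answer: a nearest-neighbor, translation invariant, attractive spin system on $\mathbb Z$ with strictly positive rates has a unique stationary distribution. With a background there is one evident obstruction. The $\beta$-marginals of $\nu_0$ and $\nu_1$ are the lower and upper stationary distributions of the background, so uniqueness for the joint process requires uniqueness for the background. The natural guess is that this is the only obstruction. That was conjectured in \cite{W}, and it is what we prove.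

\begin{theorem}\label{thm:main}
Suppose that the background has a unique stationary distribution and that $c_i(x,\eta)>0$ for all $x$, $\eta$ and $i=0,1$. Then $\nu_0=\nu_1$.
\end{theorem}

The proof does not use Gray's theorem, and taking $c_0=c_1$ reproves it. Theorem~\ref{thm:main} is contained in the following statement, which includes the converse.

\begin{theorem}\label{thm:converse}
Let the background be as above, possibly with several stationary distributions, and let $\mu_-\le\mu_+$ be the lower and upper ones. Suppose $c_0,c_1>0$. Then $\nu_0$ is the only stationary distribution of the joint process with $\beta$-marginal $\mu_-$, and $\nu_1$ is the only one with $\beta$-marginal $\mu_+$. Hence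
\[
\nu_0=\nu_1\iff\text{the background has a unique stationary distribution},
\]
and in that case $(\beta_t,\eta_t)$ converges in law to $\nu_0=\nu_1$ from every initial state.
\end{theorem}

Both are consequences of Theorem~\ref{thm:env} below, in which the background is replaced by a general stationary environment.

\begin{remark}[Positivity]\label{rem:pos}
By (A) the smallest up-rate is $u_0(0,0)$ and the smallest down-rate is $d_1(1,1)$. So positivity of all rates means $u_0(0,0)>0$ and $d_1(1,1)>0$. Neither condition can be dropped. Let the background consist of independent flips at positive rates and let $c_0=c_1$ be the rates of a supercritical contact process, $u(a,b)=\lambda(a+b)$, $d\equiv1$, $\lambda>\lambda_c$ (\cite[Ch.~VI]{IPS}). Only $u_0(0,0)>0$ fails, and $\nu_0\ne\nu_1$, since the configuration $\eta\equiv0$ is absorbing whereas $\eta$ has positive density under $\nu_1$. Exchanging $0$ and $1$ treats the other condition.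
\end{remark}

\subsection{How the proof goes}\label{sec:idea}

We run all versions of $\eta$ with the same stationary background and the same Poisson clocks. Started at time $-\infty$ from all zeros and from all ones, this gives stationary solutions $\eta^0_t\le\eta^1_t$, and the claim is that the set $\Delta_t=\{x:\eta^0_t(x)<\eta^1_t(x)\}$ is empty. Suppose it is not. Then it has positive density, and we may think of $\eta^0$ and $\eta^1$ as a low and a high phase. At time $0$ we put the phases next to each other in two ways:
\[
\xi_0=\begin{cases}\eta^0_0&\text{on }(-\infty,0],\\ \eta^1_0&\text{on }(0,\infty),\end{cases}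
\qquad
\chi_0=\begin{cases}\eta^1_0&\text{on }(-\infty,0],\\ \eta^0_0&\text{on }(0,\infty),\end{cases}
\]
and let them evolve.

\emph{Sharp interfaces.} Because the interaction is attractive and nearest-neighbor, the interfaces stay sharp: restricted to $\Delta_t$, read from left to right, $\xi_t$ is always $0\cdots01\cdots1$ and $\chi_t$ is always $1\cdots10\cdots0$ (Section~\ref{sec:interfaces}). Let $R_t$ be the position of the last $0$ of $\xi_t$ on $\Delta_t$, and $L_t$ that of the first $0$ of $\chi_t$.

\emph{Spreading.} Two interfaces started from different places that are close to each other merge within unit time with probability bounded below, by positivity of the rates. It follows that the law of $R_T$ spreads out as $T\to\infty$ (Section~\ref{sec:spread}).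

\emph{Windows.} Both $\xi_T$ and $\chi_T$ are increasing functions of positively associated randomness. That $R_T$ is far to the left means that $\xi_T$ is large, and that $L_T$ is far to the right means that $\chi_T$ is large. So these events can be had simultaneously with probability bounded below, and (up to exchanging the roles of $0$ and $1$) we obtain arbitrarily large intervals $W$ with $W\subset(R_T,L_T)$ with probability at least $1/10$ (Section~\ref{sec:windows}). On $(R_T,L_T)$ all of $\xi_T,\chi_T,\eta^1_T$ agree.

\emph{Seeds.} We want $\eta^0_T$ to agree there too. This is the main step (Section~\ref{sec:agree}). If at some time $\eta^0=\eta^1$ on $(R,L)$ and this interval has at least two sites, then $\eta^0$ follows $\xi$ at its left end and $\chi$ at its right end. So the agreement persists for as long as the interval keeps at least two sites, however large it becomes. To start, one needs agreement on a seed at a single time. Given the whole history of $(\xi,\chi,\eta^1)$, enough randomness is left in the Poisson marks to produce the seed with conditional probability at least $\delta$, where $\delta$ depends on the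 rates only. So $P(\Delta_T\cap W=\emptyset)\ge\delta/10$ for arbitrarily long $W$, which is impossible if $\Delta_T$ has positive density.

The nearest-neighbor assumption enters in the sharpness of the interfaces and in the persistence of agreement. Positivity enters in the merging and in the seeds. Translation invariance and ergodicity give the density of $\Delta_t$, and association produces the windows.

\section{Environments and the graphical construction}\label{sec:graph}

\subsection{The environment}

In Sections \ref{sec:graph}--\ref{sec:agree} the Markov property of the background plays no role. Recall that a random vector $X$ is \emph{positively associated} if $\operatorname{Cov}(f(X),g(X))\ge0$ for all bounded increasing $f,g$. We fix a $\{0,1\}^{\mathbb Z}$-valued process $\beta=(\beta_t)_{t\in\mathbb R}$ with c\`adl\`ag coordinates such that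
\begin{itemize}
\item[(E1)] the law of $\beta$ is invariant under time shifts and under space shifts;
\item[(E2)] the law of $\beta$ is ergodic under space shifts;
\item[(E3)] the finite-dimensional distributions of $\beta$, that is, the laws of the vectors $(\beta_{t_j}(x_j))_{j\le k}$, are positively associated.
\end{itemize}
The rates $u_i,d_i$ satisfy (A), and $u_0(0,0)>0$, $d_1(1,1)>0$. Let
\[
\varepsilon=\min\{u_0(0,0),d_1(1,1)\}>0,
\]
which is the smallest of the $16$ rates, and let $K<\infty$ be the largest.

\subsection{Updates}

Let $P^\uparrow,P^\downarrow$ be independent Poisson processes on $\mathbb Z\times\mathbb R\times[0,K]$ with intensity (counting)$\times$(Lebesgue)$\times$(Lebesgue), independent of $\beta$, and put $P=(P^\uparrow,P^\downarrow)$. A point $(x,t,m)$ is called an \emph{event} at site $x$ and time $t$ with \emph{mark} $m$. It acts as follows.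
\begin{itemize}
\item At an up-point $(x,t,m)\in P^\uparrow$, the value $\eta(x)$ is set to $1$ if $m\le u_{\beta_t(x)}(\eta(x-1),\eta(x+1))$; otherwise nothing changes.
\item At a down-point $(x,t,m)\in P^\downarrow$, the value $\eta(x)$ is set to $0$ if $m\le d_{\beta_t(x)}(\eta(x-1),\eta(x+1))$; otherwise nothing changes.
\end{itemize}
Almost surely all event times are distinct (ties may be broken lexicographically). A site is \emph{frozen} on $(s,t]$ if no event occurs there during $(s,t]$. Sites are frozen independently, each with probability $e^{-2K(t-s)}>0$, so a.s.\ there are infinitely many frozen sites in both directions. A frozen site does not change, and between two frozen sites there are only finitely many events. Hence the evolution on $(s,t]$ exists and is unique, and its restriction to an interval with frozen end sites is determined by the initial values, the environment and the events on that interval.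

\emph{Monotonicity.} Both types of update are monotone in $(\beta,\eta)$. After an up-point the value at $x$ is $1$ iff $\eta(x)=1$ or $m\le u_{\beta_t(x)}(\eta(x-1),\eta(x+1))$. After a down-point it is $1$ iff $\eta(x)=1$ and $m>d_{\beta_t(x)}(\eta(x-1),\eta(x+1))$. By (A) both conditions are preserved when $\beta$ and $\eta$ are increased. Moreover an up-point never lowers $\eta$ and a down-point never raises it. Therefore \emph{$\eta_t$ is increasing in the initial state, in $\beta$ and in $P^\uparrow$ (as a set of points), and decreasing in $P^\downarrow$}. Finally, \emph{an up-point with mark at most $\varepsilon$ always sets $\eta(x)=1$}.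

\subsection{The extremal solutions}

For $r>0$ let $\eta^{0,r}$ and $\eta^{1,r}$ start at time $-r$ from $\equiv0$ and $\equiv1$. By monotonicity $\eta^{0,r}_t$ is nondecreasing and $\eta^{1,r}_t$ nonincreasing in $r$; let $\eta^0_t\le\eta^1_t$ be the limits as $r\to\infty$. At a fixed time $s$ each coordinate of $\eta^{i,r}_s$ is eventually constant in $r$. So, if $f_1<f_2$ are frozen on $(s,t]$, then for large $r$ the path of $\eta^{i,r}$ on $[f_1,f_2]\times[s,t]$ does not depend on $r$. Hence $\eta^0$ and $\eta^1$ evolve by the same update rules. They are functions of $(\beta,P)$ that commute with space and time shifts, so $(\beta,P,\eta^0,\eta^1)$ is jointly invariant under both kinds of shift.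

\begin{theorem}\label{thm:env}
Let $\beta$ satisfy \textup{(E1)--(E3)}, and let the nearest-neighbor translation invariant rates satisfy \textup{(A)} with $u_0(0,0)>0$ and $d_1(1,1)>0$. Then a.s.\ $\eta^0_t=\eta^1_t$ for all $t$. Consequently, if $\eta^r$ starts at time $-r$ from an arbitrary (even $\beta$-dependent) state, then a.s., for every $x$, $\eta^r_0(x)=\eta^0_0(x)$ for all large $r$.
\end{theorem}

Let
\[
\Delta_t=\{x:\eta^0_t(x)<\eta^1_t(x)\},\qquad \rho_i=P(\eta^i_0(0)=1),\qquad\rho=\rho_1-\rho_0=P(0\in\Delta_0)\ge0 .
\]
If $\rho=0$, then by invariance $\Delta_t=\emptyset$ a.s.\ for each $t$, and for all $t$ at once because coordinates are right-continuous. The second assertion then follows from $\eta^{0,r}\le\eta^r\le\eta^{1,r}$. So we have to exclude $\rho>0$.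

\textbf{From now on, until the end of Section~\ref{sec:agree}, we assume $\rho>0$; the aim is a contradiction.}

For finite $Y\subset\mathbb Z$ let $N_Y(\eta)=\sum_{x\in Y}\eta(x)$. Intervals are intervals of integers.

\begin{lemma}\label{lem:lln}
$N_{[1,n]}(\eta^i_0)/n\to\rho_i$ in probability for $i=0,1$. Hence $P(\Delta_0\cap[1,n]=\emptyset)\to0$ as $n\to\infty$, and a.s.\ $\Delta_0$ is infinite in both directions.
\end{lemma}

\begin{proof}
First, $(\beta,P)$ is ergodic under space shifts. The restrictions of the Poisson processes to the sites are i.i.d., so the Poisson processes are mixing under space shifts. Let $A_1,B_1$ be events that depend on $\beta$ and $A_2,B_2$ events that depend on the Poisson processes, and let $\theta_x$ denote the space shift by $x$. By independence,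
\[
P\bigl(A_1\cap A_2\cap\theta_x(B_1\cap B_2)\bigr)=P(A_1\cap\theta_xB_1)\,P(A_2\cap\theta_xB_2).
\]
As $x\to\infty$ the second factor tends to $P(A_2)P(B_2)$, and by (E2) the first one has Ces\`aro limit $P(A_1)P(B_1)$. So the left side has Ces\`aro limit $P(A_1\cap A_2)P(B_1\cap B_2)$. By additivity and approximation, $P(A\cap\theta_xB)$ has Ces\`aro limit $P(A)P(B)$ for all events $A,B$ that depend on $(\beta,P)$. For a shift-invariant event $A=B$ this gives $P(A)=P(A)^2$.

Since $\eta^i_0$ is a shift-equivariant function of $(\beta,P)$, the ergodic theorem gives the first claim. If $\Delta_0\cap[1,n]=\emptyset$, then $N_{[1,n]}(\eta^0_0)=N_{[1,n]}(\eta^1_0)$, which has probability tending to $0$ because $\rho_0<\rho_1$. By translation invariance the same holds for all intervals of length $n$, so a.s.\ $\Delta_0$ meets $[k,\infty)$ and $(-\infty,k]$ for every $k$.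
\end{proof}

\section{Sharp interfaces}\label{sec:interfaces}

For $n\in\mathbb Z$ let
\[
\xi^n_0=\eta^0_0\text{ on }(-\infty,n],\qquad \xi^n_0=\eta^1_0\text{ on }(n,\infty),
\]
and let $\xi^n_t$, $t\ge0$, evolve with the same $\beta$ and $P$. Write $\xi=\xi^0$. Let $\chi$ start from $\chi_0=\eta^1_0$ on $(-\infty,0]$, $\chi_0=\eta^0_0$ on $(0,\infty)$, and evolve in the same way. By monotonicity $\eta^0\le\xi^n\le\eta^1$ and $\eta^0\le\chi\le\eta^1$, and $\xi^n$ is nonincreasing in $n$. Outside $\Delta_t$ all these configurations coincide; on $\Delta_t$ we have $\eta^0_t=0$ and $\eta^1_t=1$.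

Two symmetries will save work. Both preserve (E1)--(E3) and (A).

\emph{Reflection.} The map $x\mapsto1-x$ turns the model into one with rates $u_i(b,a),d_i(b,a)$, with the same $\varepsilon,K$. It exchanges $\xi$ and $\chi$: the process $\chi_t(1-x)$ plays the role of $\xi_t(x)$ in the reflected model, and conversely.

\emph{Spin flip.} Replacing $\beta$ by $1-\beta$ and $\eta$ by $1-\eta$, and exchanging $P^\uparrow$ and $P^\downarrow$, gives a model with rates $\tilde u_i(a,b)=d_{1-i}(1-a,1-b)$ and $\tilde d_i(a,b)=u_{1-i}(1-a,1-b)$, with the same $\varepsilon,K$. In it $\tilde\eta^0=1-\eta^1$, $\tilde\eta^1=1-\eta^0$, $\tilde\xi=1-\chi$, $\tilde\chi=1-\xi$, and $\tilde\Delta=\Delta$.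

\begin{lemma}[Sharp interface]\label{lem:sharp}
Almost surely, for all $n$ and all $t\ge0$, the restriction of $\xi^n_t$ to $\Delta_t$ is nondecreasing in $x$, and the restriction of $\chi_t$ to $\Delta_t$ is nonincreasing in $x$.
\end{lemma}

\begin{proof}
By reflection it suffices to treat $\xi=\xi^n$. At $t=0$ the claim holds, since on $\Delta_0$ we have $\xi_0=0$ up to $n$ and $\xi_0=1$ beyond $n$. Fix $T$ and sites $f_1<f_2$ frozen on $(0,T]$; these can be chosen arbitrarily far out. Consider only sites in $[f_1,f_2]$; events there are finite in number and occur at sites in $(f_1,f_2)$. Suppose that an event at $z$ is the first to create a violation, i.e.\ sites $x<y$ in $\Delta$ with $\xi(x)=1$, $\xi(y)=0$. Then $z=x$ or $z=y$, and the values at the other site are not changed by the event.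

\emph{$z=x$.} Before the event $y\in\Delta$ and $\xi(y)=0$. As there was no violation, $\xi=0=\eta^0$ on $\Delta\cap[f_1,y]$, and so $\xi=\eta^0$ on $[f_1,y]$. This interval contains $z-1,z,z+1$, so $\xi$ and $\eta^0$ undergo the same update at $z$, and $\xi(z)=\eta^0(z)$ after the event. This contradicts $z\in\Delta$, $\xi(z)=1$.

\emph{$z=y$.} Before the event $x\in\Delta$ and $\xi(x)=1$, so $\xi=1=\eta^1$ on $\Delta\cap[x,f_2]$ and $\xi=\eta^1$ on $[x,f_2]\ni z-1,z,z+1$. Hence $\xi(z)=\eta^1(z)$ after the event, contradicting $z\in\Delta$, $\xi(z)=0$.
\end{proof}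

This is where nearest-neighbor interaction is needed: with a longer range the update at $z=x$ could look beyond the site $y$. Now define
\begin{align*}
R^n_t&=\max\{x\in\Delta_t:\xi^n_t(x)=0\},& R^{n*}_t&=\min\{x\in\Delta_t:\xi^n_t(x)=1\},\\
L_t&=\min\{x\in\Delta_t:\chi_t(x)=0\},& L^*_t&=\max\{x\in\Delta_t:\chi_t(x)=1\},
\end{align*}
and write $R=R^0$, $R^*=R^{0*}$.

\emph{These quantities are finite and on $[0,T]$ change only finitely often.} Indeed $P$ on $(0,T]$ is independent of $\Delta_0$, and $\Delta_0$ is infinite in both directions. So there are $f_1\le n<f_2$ in $\Delta_0$ that are frozen on $(0,T]$. These two sites stay in $\Delta_t$ for $t\in[0,T]$, and $\xi^n=\eta^0$ on $(-\infty,f_1]$, $\xi^n=\eta^1$ on $[f_2,\infty)$ throughout, because this holds at time $0$ and the sites $f_1,f_2$ separate the three parts. So $R^n_t$ and $R^{n*}_t$ lie in $[f_1,f_2]$ and change only at the finitely many events there. For $n=0$ the same $f_1,f_2$ serve for $\chi$, with $\eta^0$ and $\eta^1$ exchanged.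

By Lemma~\ref{lem:sharp}, $R^n_t<R^{n*}_t$ are consecutive points of $\Delta_t$, and so are $L^*_t<L_t$. Therefore (dropping $n$ and $t$)
\begin{equation}\label{eq:agree}
\xi=\eta^0\text{ on }(-\infty,R^*),\quad \xi=\eta^1\text{ on }(R,\infty),\quad \chi=\eta^1\text{ on }(-\infty,L),\quad \chi=\eta^0\text{ on }(L^*,\infty),
\end{equation}
in particular $\xi=\eta^0$ on $(-\infty,R]$ and $\chi=\eta^0$ on $[L,\infty)$.

Under reflection $R$ and $L$ become $1-L$ and $1-R$. Under spin flip $\tilde R=L^*$ and $\tilde L=R^*$: for example $\tilde R=\max\{x\in\Delta:\tilde\xi(x)=0\}=\max\{x\in\Delta:\chi(x)=1\}$.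

\section{The interface spreads out}\label{sec:spread}

The large windows of Section~\ref{sec:windows} come from the fact that, for suitable $T$, the law of $R_T$ is not concentrated near any single place. To prove this we look at all interfaces $\xi^n$ together: they merge, whereas interfaces with concentrated positions would, if started far apart, remain distinct.

Since $\xi^n$ is nonincreasing in $n$, $R^n_T$ is nondecreasing in $n$. By \eqref{eq:agree}, $\xi^{n-1}_T$ and $\xi^n_T$ coincide outside $(R^{n-1}_T,R^n_T]$, and they are equal if and only if $R^{n-1}_T=R^n_T$.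

\begin{lemma}[Merging]\label{lem:merge}
$\lambda(T):=P(R^{-1}_T<R^0_T)\to0$ as $T\to\infty$.
\end{lemma}

\begin{proof}
Equal configurations stay equal, so $\lambda$ is nonincreasing. By translation invariance
\[
E(R^0_T-R^{-1}_T)=\sum_xP(R^{-1}_T<x\le R^0_T)=\sum_nP(R^{n-1}_T<0\le R^n_T)\le1,
\]
because the events in the last sum are disjoint.

Suppose that $\lambda(T)\ge\lambda_*>0$ for all $T$, and put $\ell=2/\lambda_*$. By Markov's inequality the event $0<R^0_T-R^{-1}_T\le\ell$ has probability at least $\lambda_*-1/\ell=\lambda_*/2$. Given $\beta$ and the events up to time $T$, on this event the following happens during $(T,T+1]$ with conditional probability at least $\delta'=e^{-4K}\bigl(e^{-K}(1-e^{-\varepsilon})\bigr)^{\ell}$: the two sites $R^{-1}_T$ and $R^0_T+1$ are frozen, and at each site of $(R^{-1}_T,R^0_T]$ there is no down-point and at least one up-point with mark at most $\varepsilon$. In this case $\xi^{-1}_{T+1}=\xi^0_{T+1}$: both equal $1$ on $(R^{-1}_T,R^0_T]$, and outside this interval the two evolutions coincide, being separated from it by frozen sites at which they agree. So $\lambda(T+1)\le\lambda(T)-\delta'\lambda_*/2$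 for all $T$, which is impossible.
\end{proof}

\begin{lemma}[Spreading]\label{lem:spread}
For every $k$ there are $T>0$ and integers $q_1,q_2$ with $q_2-q_1\ge k$, $P(R_T<q_1)\ge\frac14$ and $P(R_T\ge q_2)\ge\frac14$.
\end{lemma}

\begin{proof}
Suppose that this fails for some integer $k\ge1$. For each $T>0$ take $q_1$ minimal and $q_2$ maximal with the two probability bounds; then $q_2-q_1\le k-1$, $P(R_T<q_1-1)<\frac14$ and $P(R_T>q_2)<\frac14$. So $P(q_1-1\le R_T\le q_2)>\frac12$, and there is a set $G_T$ of $k'=k+1$ consecutive integers with $P(R_T\in G_T)>\frac12$. By translation invariance $P(R^{jk'}_T\in jk'+G_T)>\frac12$ for every $j$. The sets $jk'+G_T$ are disjoint, so the expected number of distinct values among $R^{k'}_T,R^{2k'}_T,\dots,R^{nk'}_T$ exceeds $n/2$. On the other hand it is at most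
\[
1+\sum_{j=1}^{n-1}P\bigl(R^{jk'}_T\ne R^{(j+1)k'}_T\bigr)\le1+(n-1)k'\lambda(T).
\]
Letting $n\to\infty$ gives $\lambda(T)\ge1/(2k')$ for all $T>0$, contradicting Lemma~\ref{lem:merge}.
\end{proof}

\section{Positive association and large windows}\label{sec:windows}

Let
\[
I_t=(R_t,L_t)\cap\mathbb Z,\qquad I^*_t=(L^*_t,R^*_t)\cap\mathbb Z
\]
(empty if the end points are in the wrong order). By \eqref{eq:agree}, $\xi=\chi=\eta^1$ on $I_t$, and $\xi=\chi=\eta^0$ on $I^*_t$. To make one of these intervals long we must control $R_T$ and $L_T$ jointly. The tool is positive association.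

\begin{lemma}[Harris inequality for Poisson processes]\label{lem:fkg}
Let $P^\uparrow,P^\downarrow$ be independent Poisson processes with intensity (counting)$\times$(Lebesgue)$\times$(Lebesgue) on $\Lambda\times(s,t]\times[0,k]$, $\Lambda$ finite. Two bounded measurable functions $f,g$ that are increasing in $P^\uparrow$ and decreasing in $P^\downarrow$ have nonnegative covariance.
\end{lemma}

\begin{proof}
Partition the box into dyadic cells of level $n$ and let $\mathcal G_n$ be generated by the numbers of up-points and of down-points in the cells. Given $\mathcal G_n$, the points are independent and uniform in their cells. Adding one uniform point to a cell shows that $E[f\mid\mathcal G_n]$ and $E[g\mid\mathcal G_n]$ are increasing in the up-counts and decreasing in the down-counts. The counts are independent, so the two conditional expectations have nonnegative covariance by Harris' inequality for finite products of totally ordered probability spaces. As $n\to\infty$ they converge in $L^2$ to $f$ and $g$.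
\end{proof}

An increasing event in $\xi_T$ is an event $\{\xi_T\in\mathcal A\}$ with an increasing set $\mathcal A\subset U$; similarly for $\chi_T$ and for decreasing events.

\begin{lemma}\label{lem:assoc}
If $A$ is an increasing event in $\xi_T$ and $B$ an increasing event in $\chi_T$, both depending on finitely many sites, then $P(A\cap B)\ge P(A)P(B)$. The same holds if $A$ and $B$ are both decreasing.
\end{lemma}

\begin{proof}
\emph{Approximation.} Start from $\equiv0$ and from $\equiv1$ at time $-r$, use only events at sites in $[-N,N]$, form approximations of $\xi_0,\chi_0$ at time $0$ by the same recipe, and let them evolve to time $T$. Let $\Lambda$ be a finite interval containing the relevant sites. For fixed $r$ choose $f_1<\min\Lambda$ and $f_2>\max\Lambda$ frozen on $(-r,T]$. Once $N\ge\max(|f_1|,|f_2|)$, the approximations on $[f_1,f_2]$ do not depend on $N$ and equal those in which all events are used. Next choose $f_1<\min\Lambda$ and $f_2>\max\Lambda$ frozen on $(0,T]$. Once $r$ is so large that $\eta^{i,r}_0=\eta^i_0$ on $[f_1,f_2]$ for $i=0,1$, the values on $\Lambda$ at time $T$ are the true ones. So the approximating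 indicators of $A$ and $B$ converge a.s., first as $N\to\infty$ and then as $r\to\infty$, and it suffices to treat the approximation.

\emph{Inequality.} Let $\omega$ be the set of Poisson points in the finite box $[-N,N]\times(-r,T]\times[0,K]$. The approximations of $\eta^0_0$ and $\eta^1_0$, hence those of $\xi_0,\chi_0$ and of $\xi_T,\chi_T$, are increasing in $\beta$ and in the up-points and decreasing in the down-points. So, given $\omega$, the indicators $1_A$ and $1_B$ are increasing functions of $\beta$ at the finitely many space-time locations of $\omega$. By (E3) and the independence of $\beta$ and $\omega$, $P(A\cap B\mid\omega)\ge P(A\mid\omega)P(B\mid\omega)$. For every $\beta$ the indicators are increasing in the up-points and decreasing in the down-points, so the same is true of $P(A\mid\omega)$ and $P(B\mid\omega)$. Now take expectations and apply Lemma~\ref{lem:fkg}. For decreasing events pass to complements, which does not change $P(A\cap B)-P(A)P(B)$.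
\end{proof}

Being to the left is, for the interface of $\xi$, almost the same as $\xi$ having many ones in a given long window. This turns statements about $R_T$ and $L_T$ into monotone events.

\begin{lemma}[Large windows]\label{lem:windows}
For every $m\ge1$ there are $T>0$ and an interval $W$ with $|W|\ge m$ such that $P(W\subset I_T)\ge\frac1{10}$ or $P(W\subset I^*_T)\ge\frac1{10}$.
\end{lemma}

\begin{proof}
Let $h=(\rho_0+\rho_1)/2$ and $\kappa=1/1000$. By Lemma~\ref{lem:lln} and invariance we can fix $w$ such that for every interval $Y$ of length $w$ and every $T$ the event $\mathrm{Good}(Y)=\{N_Y(\eta^0_T)<hw<N_Y(\eta^1_T)\}$ has probability at least $1-\kappa$. For $y\in\mathbb Z$ consider the increasing events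
\[
A_y=\{N_{[y,y+w)}(\xi_T)>hw\},\qquad B_y=\{N_{[y,y+w)}(\chi_T)>hw\}.
\]
On $\mathrm{Good}([y,y+w))$ we have, by \eqref{eq:agree}:
\begin{itemize}
\item $A_y\Rightarrow R_T<y+w$; otherwise $R^*_T>y+w$ and $\xi_T=\eta^0_T$ on the window;
\item $A_y^c\Rightarrow R_T\ge y$, hence $R^*_T>y$; otherwise $\xi_T=\eta^1_T$ on the window;
\item $B_y\Rightarrow L_T>y$; otherwise $L^*_T<y$ and $\chi_T=\eta^0_T$ on the window;
\item $B_y^c\Rightarrow L_T<y+w$, hence $L^*_T<y+w$; otherwise $\chi_T=\eta^1_T$ on the window.
\end{itemize}
Take $T,q_1,q_2$ from Lemma~\ref{lem:spread} with $k=2m+4w$, and let the integer $p$ be a median of $L_T$.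

\emph{First type.} The second and fourth implications give $P(A_{q_1})\ge P(R_T<q_1)-\kappa\ge\frac14-\kappa$ and $P(B_{p-w})\ge P(L_T\ge p)-\kappa\ge\frac12-\kappa$. By Lemma~\ref{lem:assoc}, with probability at least $(\frac14-\kappa)(\frac12-\kappa)-2\kappa\ge\frac1{10}$ both events occur together with both Good events. Then $R_T<q_1+w$ and $L_T>p-w$, that is, $W_1:=[q_1+w,p-w]\subset I_T$.

\emph{Second type.} The first and third implications give $P(A^c_{q_2-w})\ge P(R_T\ge q_2)-\kappa\ge\frac14-\kappa$ and $P(B^c_p)\ge P(L_T\le p)-\kappa\ge\frac12-\kappa$. By Lemma~\ref{lem:assoc} for decreasing events, with probability at least $\frac1{10}$ both events occur together with both Good events. Then $R^*_T>q_2-w$ and $L^*_T<p+w$, that is, $W_0:=[p+w,q_2-w]\subset I^*_T$.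

Since $(p-q_1-2w+1)+(q_2-p-2w+1)\ge2m$, at least one of $W_1,W_0$ has $m$ or more points.
\end{proof}

\section{From windows to agreement}\label{sec:agree}

On a window $W\subset I_T$ the configurations $\xi_T,\chi_T,\eta^1_T$ agree, but $\eta^0_T$ may be different. The key result says that $\eta^0_T$ joins them with probability bounded below, uniformly in the size of $W$.

\begin{proposition}\label{prop:key}
There is $\delta=\delta(\varepsilon,K)>0$ such that for all $T>0$ and all intervals $W$ with $|W|\ge2$,
\[
P(\Delta_T\cap W=\emptyset)\ge\delta\,P(W\subset I_T),\qquad P(\Delta_T\cap W=\emptyset)\ge\delta\,P(W\subset I^*_T).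
\]
\end{proposition}

By Section~\ref{sec:interfaces}, $I^*$ is the interval $I$ of the spin-flipped model, which has the same $\Delta$, $\varepsilon$ and $K$. So we need only prove the first inequality.

\subsection{The smallest case}\label{sec:example}

Take no environment ($\beta$ constant), drop the index $i$, and suppose that $\eta^0_0=0$ and $\eta^1_0=1$ at the sites $-2,\dots,3$. The picture at these sites is the one on the left:
\[
\begin{array}{r|cccccc}
x&-2&-1&0&1&2&3\\\hline
\eta^1&1&1&1&1&1&1\\
\chi&1&1&1&0&0&0\\
\xi&0&0&0&1&1&1\\
\eta^0&0&0&0&0&0&0
\end{array}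
\qquad\longrightarrow\qquad
\begin{array}{r|cccccc}
x&-2&-1&0&1&2&3\\\hline
\eta^1&1&1&1&1&1&1\\
\chi&1&1&1&1&0&0\\
\xi&0&0&1&1&1&1\\
\eta^0&0&0&1&1&0&0
\end{array}
\]
Here $R=0$, $L=1$ and $I=\emptyset$. Suppose that the first event at these sites is an up-point at $0$ with mark $m$. Only $\xi(0)$ and $\eta^0(0)$ can change. The neighbors of $0$ have the $\xi$-values $0,1$, so $\xi(0)$ flips iff $m\le u(0,1)$, whereas $\eta^0(0)$ flips iff $m\le u(0,0)$. Suppose that $\xi(0)$ flips; then $R=-1$ and $I=\{0\}$. All marks in $[0,u(0,1)]$ have the same effect on $V=(\xi,\chi,\eta^1)$. So an observer who sees only $V$, even for all future times, knows nothing about where in $[0,u(0,1)]$ the mark lies, and for this observer $\eta^0(0)$ has become $1$ with probability $u(0,0)/u(0,1)\ge\varepsilon/K$. Suppose next that an up-point at $1$ flips $\chi(1)$, whose threshold is $u(1,0)$. Again, given $V$, its mark is at most $\varepsilon$ with probability at least $\varepsilon/K$, and then $\eta^0(1)$ flips as well. We reach the picture on the right, with $I=(-1,2)\cap\mathbb Z=\{0,1\}$ and $\eta^0=\eta^1$ on $I$.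

Now a rigid mechanism takes over. As far as these sites are concerned, $\eta^0$ coincides with $\xi$ on $(-\infty,1]$ and with $\chi$ on $[0,\infty)$. An event at $z\le0$ looks only at sites up to $1$, so $\eta^0$ reacts as $\xi$ does; an event at $z\ge1$ looks only at sites from $0$ on, so $\eta^0$ reacts as $\chi$ does. Hence the left end of the block of agreement is moved exactly like the interface of $\xi$ and the right end exactly like that of $\chi$, for as long as the block has at least two sites.

With one site this breaks down. If $I=\{0\}$, with $\eta^1=(1,1,1,1,1)$, $\xi=(0,0,1,1,1)$, $\chi=(1,1,1,0,0)$, $\eta^0=(0,0,1,0,0)$ on $\{-2,\dots,2\}$, and if $d(0,0)>\max\{d(0,1),d(1,0)\}$, then a down-point at $0$ with a mark between these two numbers sets $\eta^0(0)=0$ and does not change $V$. So agreement on a single site may be lost without $I$ noticing. This suggests looking at the \emph{last} time $u$ at which $|I|$ jumps from at most $1$ to at least $2$, and producing agreement then; see Figure~\ref{fig:seed}. We need three things: persistence of agreement (Section~\ref{sec:prop}), a description of what can happen at time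 $u$ (Section~\ref{sec:entry}), and a rigorous form of the remark about the observer (Section~\ref{sec:hidden}).

\begin{figure}[t]
\centering
\begin{tikzpicture}[scale=0.8]
\fill[gray!25] (-0.4,1.6)--(-1.2,2.2)--(-0.9,2.8)--(-2.6,3.5)--(-3.4,4.2)--(3.3,4.2)--(2.2,3.4)--(2.4,2.8)--(1.0,2.2)--(0.3,1.6)--cycle;
\draw[thick] (-0.3,0)--(0.6,0.5)--(0.2,1.1)--(-0.4,1.6)--(-1.2,2.2)--(-0.9,2.8)--(-2.6,3.5)--(-3.4,4.2);
\draw[thick,dashed] (0.3,0)--(-0.5,0.5)--(-0.1,1.1)--(0.3,1.6)--(1.0,2.2)--(2.4,2.8)--(2.2,3.4)--(3.3,4.2);
\draw (-5,0)--(5,0);
\draw[dotted] (-5,1.6)--(5,1.6);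
\draw (-5,4.2)--(5,4.2);
\node[left] at (-5,0) {time $0$};
\node[left] at (-5,1.6) {time $u$};
\node[left] at (-5,4.2) {time $T$};
\node[left] at (-2.1,3.2) {$R_t$};
\node[right] at (2.6,3.1) {$L_t$};
\draw[very thick] (-2.6,4.2)--(2.6,4.2);
\node[above] at (0,4.2) {$W$};
\node at (0.2,3.2) {$\xi=\chi=\eta^1$};
\node at (-3.6,2.2) {$\xi=\eta^0$};
\node at (3.6,2.2) {$\chi=\eta^0$};
\end{tikzpicture}
\caption{Schematic space-time picture (time runs upward). The solid line is $R_t$, the dashed line is $L_t$; $u$ is the last time at which the interval $I_t=(R_t,L_t)$ passes from at most one site to at least two. In the shaded region $\xi=\chi=\eta^1$. If $\eta^0=\eta^1$ on the seed $I_u$, then $\eta^0=\eta^1$ in the whole shaded region, in particular on the window $W$.}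
\label{fig:seed}
\end{figure}

\subsection{Persistence of agreement}\label{sec:prop}

The next two lemmas describe the effect of a single event; they hold for all events after time $0$, outside a null set.

\begin{lemma}\label{lem:prop}
Let an event occur at site $z$ and time $t$, and suppose $|I_{t-}|\ge2$ and $\Delta_{t-}\cap I_{t-}=\emptyset$. Then $\Delta_t\cap I_t=\emptyset$.
\end{lemma}

\begin{proof}
Write $R,L$ for the values before the event; $L-R\ge3$. Before the event $\xi=\eta^0$ on $(-\infty,R]$, $\chi=\eta^0$ on $[L,\infty)$, and $\xi=\chi=\eta^1=\eta^0$ on $(R,L)$. Hence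
\[
\xi=\eta^0\text{ on }(-\infty,L-1],\qquad\chi=\eta^0\text{ on }[R+1,\infty).
\]
Since $L-1\ge R+2$, either $z\le L-2$ or $z\ge R+2$. Reflection exchanges the two cases, so let $z\le L-2$. Then $z+1\le L-1$, so $\xi$ and $\eta^0$ undergo the same update at $z$ and $\xi_t=\eta^0_t$ on $(-\infty,L-1]$. Let $x\in I_t$. If $x\le L-1$, then $\eta^0_t(x)=\xi_t(x)=\eta^1_t(x)$, the last equality because $x>R_t$. If $x\ge L$, then $L_t>L$, so $L$ is no longer a point of $\Delta$ at which $\chi=0$; this requires an event at $L$, but $z\le L-2$. So this case does not occur.
\end{proof}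

\subsection{Entry into large intervals}\label{sec:entry}

At the time when $|I|$ jumps to at least $2$, only two sites can fail to agree, and at the site of the event the update is of the kind considered in Section~\ref{sec:example}.

\begin{lemma}\label{lem:entry}
Let an event occur at site $z$ and time $u$, with $|I_{u-}|\le1$ and $|I_u|\ge2$. Let $R,L$ be the values before the event. Then $z\in\{R,L\}$, $L\in\{R,R+1,R+2\}$, and:
\begin{itemize}
\item[(a)] $\Delta_u\cap I_u\subset\{z\}$ if $L\ne R+2$, and $\Delta_u\cap I_u\subset\{z,R+1\}$ if $L=R+2$;
\item[(b)] if $z\in I_u$ and $\eta^1_u(z)=1$, then the event is an up-point which sets to $1$ all components of $(\xi,\chi,\eta^1)(z)$ that were $0$, and at least one of them was $0$.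
\end{itemize}
\end{lemma}

\begin{proof}
Since $I_u\not\subset I_{u-}$, we have $R_u<R$ or $L_u>L$. In the first case $R$ is no longer a point of $\Delta$ with $\xi=0$, so the event is at $R$; in the second case it is at $L$ for the same reason. So $z\in\{R,L\}$. From $|I_{u-}|\le1$ we get $L\le R+2$.

Suppose $L<R$. Both sites lie in $\Delta_{u-}$. Before the event $\chi(L)=0$, and $\xi(L)=\eta^0(L)=0$ since $L<R$; also $\xi(R)=0$, and $\chi(R)=\eta^0(R)=0$ since $R>L$. Let $r$ be the one of $L,R$ that differs from $z$. Its values are unchanged, so after the event $r\in\Delta_u$ and $\xi_u(r)=\chi_u(r)=0$. Hence $L_u\le r\le R_u$ and $I_u=\emptyset$, a contradiction. So $L\in\{R,R+1,R+2\}$.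

(a) Let $x\in I_u$, $x\ne z$. The values at $x$ did not change, and $\xi(x)=\chi(x)=\eta^1(x)$. If $x<R$, then also $\xi(x)=\eta^0(x)$; if $x>L$, then also $\chi(x)=\eta^0(x)$. In both cases $x\notin\Delta_u$. The cases $x=R$ and $x=L$ are impossible, because $\xi(R)<\eta^1(R)$ and $\chi(L)<\eta^1(L)$ before the event. What remains is $R<x<L$, that is, $x=R+1$ and $L=R+2$.

(b) Since $z\in I_u$, $\xi_u(z)=\chi_u(z)=\eta^1_u(z)=1$. Before the event $\xi(z)=0$ (if $z=R$) or $\chi(z)=0$ (if $z=L$). So the event raised at least one component; it is an up-point, and every component that was $0$ at $z$ has become $1$.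
\end{proof}

\subsection{The randomness hidden from the observer}\label{sec:hidden}

The event $\{W\subset I_T\}$ is determined by $V=(V^1,V^2,V^3):=(\xi,\chi,\eta^1)$, since $R_t=\max\{x:\xi_t(x)<\eta_t^1(x)\}$ and $L_t=\min\{x:\chi_t(x)<\eta^1_t(x)\}$. Given $\beta$, the process $V$ evolves without looking at $\eta^0$. We now realize $P$ on $(0,T]$ in two stages: first a Poisson process $P'$ that drives $V$, and then additional independent randomness that changes $P'$ into another Poisson process $Q$ with the same effect on $V$. As in Section~\ref{sec:example}, marks that act on all zeros of $V(x)$ are redrawn; in addition, points that do not act on $V$ are replaced by fresh ones.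

Let $\mathcal F_0=\sigma(\beta,P|_{(-\infty,0]})$, where $\beta$ is the whole path. On $(0,T]$ take independent Poisson processes $P'^\uparrow,P'^\downarrow,P''^\uparrow,P''^\downarrow$ with the intensity of $P^\uparrow$, independent of $\mathcal F_0$, and give the points of $P'^\uparrow$ labels $\mathcal U$, uniform on $[0,1]$, independent of each other and of everything else. Let $V$ be driven on $(0,T]$ by $P'$ from its value at time $0$. For a site $x$ and a time $t$ let $J^\uparrow=\{j:V^j_{t-}(x)=0\}$, and let
\begin{align*}
a\le A&:\text{ the minimum and maximum of }u_{\beta_t(x)}\bigl(V^j_{t-}(x-1),V^j_{t-}(x+1)\bigr)\text{ over }j\in J^\uparrow,\\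
A^\downarrow&:\text{ the maximum of }d_{\beta_t(x)}\bigl(V^j_{t-}(x-1),V^j_{t-}(x+1)\bigr)\text{ over }j\notin J^\uparrow,
\end{align*}
where $a=A=0$ if $J^\uparrow=\emptyset$, and $A^\downarrow=0$ if $J^\uparrow=\{1,2,3\}$. Thus (apart from points with mark $0$, which a.s.\ do not exist) a $P'^\uparrow$-point at $(x,t)$ with mark $m'$ flips all of $J^\uparrow$ if $m'\le a$, some but not all of it if $a<m'\le A$, and nothing if $m'>A$; a $P'^\downarrow$-point changes $V$ iff $m'\le A^\downarrow$. Define $Q=(Q^\uparrow,Q^\downarrow)$ as follows.
\begin{itemize}
\item $Q^\uparrow$: a $P'^\uparrow$-point with $m'\le a$ gets the new mark $a\,\mathcal U$; one with $a<m'\le A$ is kept; one with $m'>A$ is deleted; the $P''^\uparrow$-points with mark $m>A$ are added.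
\item $Q^\downarrow$ consists of the $P'^\downarrow$-points with $m'\le A^\downarrow$ and the $P''^\downarrow$-points with $m>A^\downarrow$.
\end{itemize}

\begin{lemma}\label{lem:hidden}
\textup{(i)} $Q$ has the law of $P|_{(0,T]}$ and is independent of $\mathcal F_0$. \textup{(ii)} Driven by $Q$ from the same initial value, $V$ follows the same path.
\end{lemma}

\begin{proof}
(i) Let $\mathcal H_t$ be generated by $\mathcal F_0$ and by the labeled $P'$ and $P''$ on $(0,t]$. The process $V_{t-}$ is left-continuous and adapted and $\beta$ is $\mathcal H_0$-measurable, so $a,A,A^\downarrow$ are predictable. For predictable $H(x,t,m)\ge0$ the compensation formula for Poisson processes gives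
\begin{align}
E\sum_{(x,t,m)\in Q^\uparrow}H
&=E\int_0^T\sum_x\Bigl[\int_0^a\!\!\int_0^1H(x,t,av)\,dv\,dm'+\int_a^AH(x,t,m')\,dm'+\int_A^KH(x,t,m)\,dm\Bigr]dt\notag\\
&=E\int_0^T\sum_x\int_0^KH(x,t,m)\,dm\,dt,\label{eq:comp}
\end{align}
because $a\int_0^1H(x,t,av)\,dv=\int_0^aH(x,t,m)\,dm$. For $Q^\downarrow$ the same computation has only the two pieces $[0,A^\downarrow]$ and $(A^\downarrow,K]$, which again add up to $[0,K]$.

Let $g^\uparrow,g^\downarrow\ge0$ be bounded measurable deterministic functions of $(x,t,m)$ that vanish outside finitely many sites, and let $F\in\mathcal F_0$. Put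
\[
Y_t=\exp\Bigl(-\sum_{Q^\uparrow,\,\text{times}\le t}g^\uparrow-\sum_{Q^\downarrow,\,\text{times}\le t}g^\downarrow\Bigr).
\]
All point times are distinct, so $Y_t=1-\sum Y_{r-}(1-e^{-g})$, where the sum is over the points of $Q$ with times $r\le t$ and $g$ is $g^\uparrow$ or $g^\downarrow$ at the point. Apply \eqref{eq:comp} and its analogue for $Q^\downarrow$ with $H=1_FY_{r-}(1-e^{-g})1_{r\le t}$. Then $y(t)=E[Y_t1_F]$ satisfies
\[
y(t)=P(F)-\int_0^ty(r)\theta(r)\,dr,\qquad\theta(r)=\sum_x\int_0^K\bigl[(1-e^{-g^\uparrow(x,r,m)})+(1-e^{-g^\downarrow(x,r,m)})\bigr]dm,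
\]
so $E[Y_T1_F]=P(F)\exp(-\int_0^T\theta)$. This is the Laplace functional of two independent Poisson processes with the intensity of $P^\uparrow$, independent of $\mathcal F_0$.

(ii) By (i), a.s.\ there are infinitely many sites in both directions without $Q$-points in $(0,T]$, so the evolution driven by $Q$ from $V_0$ is unique, and it suffices to check that $V$ obeys the update rules with $Q$. Up-points with mark larger than $A$ and down-points with mark larger than $A^\downarrow$ change no component of $V$; so neither the deleted $P'$-points nor the added $P''$-points have an effect. A $P'^\uparrow$-point with $m'\le a$ flips exactly the components in $J^\uparrow$, and so does a point at the same place with mark $a\,\mathcal U\le a$. All other points are common to $P'$ and $Q$.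
\end{proof}

Hence we may take $P|_{(0,T]}:=Q$ and drive $\eta^0$ by $Q$ on $(0,T]$. Then $(\beta,\eta^0,\xi,\chi,\eta^1)$ has the correct joint law, and everything proved so far applies with $P=Q$ on $(0,T]$ (``frozen'' now means without $Q$-points). Let
\[
\mathcal K=\sigma(\mathcal F_0,\ \text{positions and marks }m'\text{ of the points of }P').
\]
Then $V$, and hence $(R_t)$, $(L_t)$ and $(I_t)$, are $\mathcal K$-measurable, while the labels $\mathcal U$ and $P''$ are independent of $\mathcal K$ and of each other.

\subsection{Producing the seed}

\begin{proof}[Proof of Proposition~\ref{prop:key}]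
Let $E=\{W\subset I_T\}\in\mathcal K$. On $E$ we have $|I_T|\ge2$. Recall from Section~\ref{sec:interfaces} that $R_t,L_t$ lie between two sites $f_1\le 0<f_2$ frozen on $(0,T]$, so only the finitely many events at sites in $(f_1,f_2)$ matter. At time $0$, $R_0=\max(\Delta_0\cap(-\infty,0])$ and $L_0=\min(\Delta_0\cap(0,\infty))$, so $\Delta_0\cap I_0=\emptyset$.

If $|I_t|\ge2$ for all $t\in[0,T]$, then Lemma~\ref{lem:prop}, applied to these events successively, gives $\Delta_T\cap I_T=\emptyset$. Otherwise let $u=\sup\{t\le T:|I_t|\le1\}$. Since $I_t$ is piecewise constant and right-continuous and $|I_T|\ge2$, $u>0$ is the time of an event as in Lemma~\ref{lem:entry}, at a site $z$, and $|I_t|\ge2$ on $[u,T]$. If $\Delta_u\cap I_u=\emptyset$, then $\Delta_T\cap I_T=\emptyset$ by Lemma~\ref{lem:prop}. So it suffices to show that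
\begin{equation}\label{eq:seed}
P(\Delta_u\cap I_u=\emptyset\mid\mathcal K)\ge\delta\qquad\text{on }E\cap\{u\text{ exists}\}.
\end{equation}
The event at $(z,u)$ changes $V$, so it is a $P'$-point, and $u,z,R:=R_{u-},L:=L_{u-}$ are $\mathcal K$-measurable. By Lemma~\ref{lem:entry}(a) only the sites $z$ and, if $L=R+2$, $s:=R+1$ need care. We give a condition for agreement at each of them.

\emph{The site $z$.} If $z\notin I_u$, nothing is required. If $\eta^1_u(z)=0$, then $\eta^0_u(z)=0$ and $z\notin\Delta_u$. So let $z\in I_u$ and $\eta^1_u(z)=1$. By Lemma~\ref{lem:entry}(b) the event is a $P'^\uparrow$-point that flips all of $J^\uparrow\ne\emptyset$, so $m'\le a$, and its mark in $Q$ is $a\,\mathcal U\le K\,\mathcal U$. If $\mathcal U\le\varepsilon/K$, this mark is at most $\varepsilon$ and $\eta^0_u(z)=1$. The conditional probability of this is at least $\varepsilon/K$.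

\emph{The site $s$, if $L=R+2$.} Since $z\in\{R,L\}$, $s\ne z$ and nothing changes at $s$ at time $u$. So it is enough to have $\eta^0_{u-}(s)=\eta^1_{u-}(s)$. As $I_{u-}=\{s\}$, the three components of $V_{u-}(s)$ are equal. If they are $0$, then $\eta^0_{u-}(s)=0$ as well. Otherwise let $[v,u)$, $0\le v<u$, be the maximal interval before $u$ on which $V(s)=(1,1,1)$. During $(v,u)$ no $P'^\downarrow$-point at $s$ has $m'\le A^\downarrow$, as it would flip a component of $V(s)$. So all $Q^\downarrow$-points at $s$ in $(v,u)$ come from $P''^\downarrow$. Moreover $J^\uparrow=\emptyset$ and $A=0$ at $s$ during $(v,u)$, so all points of $P''^\uparrow$ at $s$ in $(v,u)$ belong to $Q^\uparrow$ (marks are a.s.\ positive). There are three cases, determined by $\mathcal K$.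
\begin{enumerate}
\item $v\le u-1$. If $P''^\uparrow$ has a point at $s$ in $(u-1,u)$ with mark at most $\varepsilon$ and $P''^\downarrow$ has no point at $s$ in $(u-1,u)$, then $\eta^0_{u-}(s)=1$. The conditional probability is $(1-e^{-\varepsilon})e^{-K}$.
\item $v>u-1$ and $v>0$. At time $v$ a $P'^\uparrow$-point at $s$ flipped all of $J^\uparrow\ne\emptyset$, so $m'\le a$. If its label satisfies $\mathcal U\le\varepsilon/K$, its mark in $Q$ is at most $\varepsilon$ and $\eta^0_v(s)=1$; if moreover $P''^\downarrow$ has no point at $s$ in $(v,u)$, then $\eta^0_{u-}(s)=1$. The conditional probability is at least $(\varepsilon/K)e^{-K}$.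
\item $v>u-1$ and $v=0$. Then $\xi_0(s)=\chi_0(s)=1$, and one of these equals $\eta^0_0(s)$ (the first if $s\le0$, the second if $s>0$), so $\eta^0_0(s)=1$. If $P''^\downarrow$ has no point at $s$ in $(0,u)$, then $\eta^0_{u-}(s)=1$. The conditional probability is at least $e^{-K}$.
\end{enumerate}
The requirement at $z$ involves the label of the point at $(z,u)$; the requirement at $s$ involves $P''$ and possibly the label of a point at $s\ne z$. So they are conditionally independent given $\mathcal K$, and \eqref{eq:seed} holds with
\[
\delta=\frac\varepsilon K\,e^{-K}\min\Bigl\{\frac\varepsilon K,\ 1-e^{-\varepsilon}\Bigr\}.\qedhere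
\]
\end{proof}

\subsection{Conclusion}

\begin{proof}[Proof of Theorem~\ref{thm:env}]
By Lemma~\ref{lem:windows} and Proposition~\ref{prop:key}, for every $m\ge2$ there are $T$ and an interval $W$ with $|W|\ge m$ and $P(\Delta_T\cap W=\emptyset)\ge\delta/10$. By invariance under time and space shifts, $P(\Delta_0\cap[1,m]=\emptyset)\ge\delta/10$ for all $m\ge2$. This contradicts Lemma~\ref{lem:lln}. Hence $\rho=0$, which, as explained after the statement of Theorem~\ref{thm:env}, proves the theorem.
\end{proof}

\section{Markovian backgrounds}\label{sec:markov}

It remains to show that the background, in its stationary version with marginal $\mu_-$ (and, by a spin flip, the one with marginal $\mu_+$), satisfies (E1)--(E3), and that the graphical construction indeed produces the joint process of the introduction.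

\subsection{Generators}

The usual conditions on $b$ are: $b\ge0$; $b(x,\cdot)$ is continuous; $\bar b:=\sup b<\infty$; and $\sum_u\sup_\beta|b(0,\beta_u)-b(0,\beta)|<\infty$ (see \cite[III.(0.3)]{IPS}). The joint process is a spin system on the index set $\mathbb Z\times\{1,2\}$ whose flip rates $r(q,\omega)$, $\omega=(\beta,\eta)$, are continuous, bounded by some $B$, and satisfy $M:=\sup_q\sum_{q'\ne q}\sup_\omega|r(q,\omega_{q'})-r(q,\omega)|<\infty$; for $q=(x,2)$ only three terms of this sum can be nonzero. Put
\[
\Delta_f(q)=\sup_\omega|f(\omega_q)-f(\omega)|,\quad |||f|||=\sum_q\Delta_f(q),\quad D=\{f\text{ continuous}:|||f|||<\infty\},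
\]
\[
\Omega f=\sum_qr(q,\cdot)\,[f(\cdot_q)-f]\quad(f\in D).
\]
By \cite[Thm.~I.3.9]{IPS} the closure $\bar\Omega$ of $\Omega$ on $D$ generates the Feller semigroup $\mathbf S(t)$ of the joint process, $\mathbf S(t)D\subset D$, and $|||\mathbf S(t)f|||\le e^{Mt}|||f|||$. Cylinder functions, i.e.\ functions of finitely many coordinates, form a core. Indeed, for $f\in D$ and finite $\Lambda_n\uparrow\mathbb Z\times\{1,2\}$ let $f_n(\omega)=f(\omega1_{\Lambda_n})$. Then $f_n\to f$ uniformly and $\Delta_{f_n}\le\Delta_f$, and $\|\Omega f_n-\Omega f\|\le B\sum_q\min\{2\|f_n-f\|,2\Delta_f(q)\}\to0$ by dominated convergence. The same facts hold for the background alone, with semigroup $S(t)$ and generator $\mathcal B$ (and with a constant again denoted by $M$).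

Write $\delta_0,\delta_1$ for the point masses at the constant configurations $\equiv0$, $\equiv1$ in $U$. By attractiveness both semigroups map increasing continuous functions to increasing functions, so they preserve the order of measures. The measures $\mu_-=\lim\delta_0S(t)$ and $\mu_+=\lim\delta_1S(t)$ are translation invariant and stationary.

\begin{lemma}\label{lem:ident}
Let $(\beta_t)_{t\ge s}$ be the background with an arbitrary initial law, independent of $P$, and let $\eta$ start from a deterministic $\eta_s$ and be driven by $(\beta,P)$ as in Section~\ref{sec:graph}. Then for $t\ge s$ the law of $(\beta_t,\eta_t)$ is $\mathrm{Law}(\beta_s,\eta_s)\,\mathbf S(t-s)$.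
\end{lemma}

\begin{proof}
Let $\mathcal G_t=\sigma(\beta_r,\,s\le r\le t;\ P|_{(s,t]})$. As $P$ is independent of $\beta$, $\beta$ is Markov with respect to $(\mathcal G_t)$. So for a cylinder function $g(\beta)$ the process $M^g_t=g(\beta_t)-\int_s^t\mathcal Bg(\beta_r)\,dr$ is a $\mathcal G$-martingale. Almost surely $\beta(x)$ does not jump at the times of the events at $x$, so $\beta_t(x)$ may be replaced by the predictable $\beta_{t-}(x)$ in the update rules. Hence, for a cylinder function $h(\eta)$, the compensation formula shows that
\[
M^h_t=h(\eta_t)-\int_s^t\sum_xc_{\beta_r(x)}(x,\eta_r)\,[h((\eta_r)_x)-h(\eta_r)]\,dr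
\]
is a $\mathcal G$-martingale. Both martingales are bounded on bounded time intervals and have integrable variation there, since the coordinates involved are finite in number and jump at bounded rates. The processes $g(\beta_t)$ and $h(\eta_t)$ are piecewise constant and a.s.\ have no common jump, so $d(gh)=h_-\,dg+g_-\,dh$. Integrals of bounded predictable processes against $M^g,M^h$ are martingales. With $X=(\beta,\eta)$ it follows that
\[
f(X_t)-\int_s^t\bar\Omega f(X_r)\,dr
\]
is a martingale for $f=gh$, by linearity for all cylinder $f$, and by the core property for all $f$ in the domain of $\bar\Omega$. Taking expectations and then Laplace transforms, we get for $\lambda>0$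
\[
\int_0^\infty e^{-\lambda r}\,E(\lambda f-\bar\Omega f)(X_{s+r})\,dr=Ef(X_s).
\]
Since $\lambda-\bar\Omega$ is onto, with inverse $\int_0^\infty e^{-\lambda r}\mathbf S(r)\,dr$, for every continuous $g$ on $U\times U$ the Laplace transforms of $r\mapsto Eg(X_{s+r})$ and $r\mapsto E\,\mathbf S(r)g(X_s)$ are equal. Both functions are right-continuous, so they coincide.
\end{proof}

\subsection{The stationary background is an admissible environment}

Let $(\beta_t)_{t\in\mathbb R}$ be the two-sided stationary background with marginal $\mu_-$ and c\`adl\`ag coordinates. Condition (E1) holds since $\mu_-$ and $S(t)$ are translation invariant.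

\begin{lemma}\label{lem:bassoc}
This process satisfies \textup{(E3)}.
\end{lemma}

\begin{proof}
Let $\beta^{N,r}$ start from $\equiv0$ at time $-r$, with the sites $x\in[-N,N]$ flipping at rate $b(x,\cdot)$ and the other sites never flipping. Construct it from Poisson up- and down-points with marks in $[0,\bar b]$. An up-point $(x,t,m)$ sets $\beta(x)=1$ if $m$ is at most $b(x,\cdot)$ evaluated at the current configuration with $\beta(x)$ replaced by $0$. A down-point sets $\beta(x)=0$ if $m$ is at most $b(x,\cdot)$ evaluated with $\beta(x)$ replaced by $1$. By attractiveness both updates are monotone, so $\beta^{N,r}$ is increasing in the up-points and decreasing in the down-points. By Lemma~\ref{lem:fkg} its finite-dimensional distributions are positively associated.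

Let $\mathcal B_N$ and $S_N(t)$ be the generator and semigroup of this finite system. Then $\|\mathcal B_Nf-\mathcal Bf\|\le\bar b\sum_{|x|>N}\Delta_f(x)\to0$ for all $f$ in the core $\{|||f|||<\infty\}$, so by the Trotter--Kurtz theorem \cite[Thm.~I.2.12]{IPS} $S_N(t)f\to S(t)f$ uniformly for every continuous $f$. Since for $-r\le t_1\le\dots\le t_k$ and continuous $f_1,\dots,f_k$
\[
E\prod_{i\le k}f_i(\beta^{N,r}_{t_i})=S_N(t_1+r)\bigl[f_1\,S_N(t_2-t_1)[f_2\cdots]\bigr](0),
\]
the finite-dimensional distributions converge, as $N\to\infty$, to those of the background started from $\equiv0$ at time $-r$. As $r\to\infty$, $\delta_0S(r+t_1)\to\mu_-$, so the latter converge to those of the stationary process. Positive association passes to these limits.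
\end{proof}

For (E2) we need a decay of correlations in space. It comes from the following identity, applied at a fixed time to the process started from $\equiv0$.

\begin{lemma}\label{lem:cov}
For continuous $f,g$ on $U$ with $|||f|||,|||g|||<\infty$ let $F_s=S(t-s)f$, $G_s=S(t-s)g$ and $\Gamma(F,G)(\beta)=\sum_xb(x,\beta)\,(F(\beta_x)-F(\beta))\,(G(\beta_x)-G(\beta))$. Then
\begin{equation}\label{eq:cov}
S(t)(fg)-S(t)f\,S(t)g=\int_0^tS(s)\,\Gamma(F_s,G_s)\,ds .
\end{equation}
\end{lemma}

\begin{proof}
We have $|||F_s|||,|||G_s|||<\infty$, and $h_s:=F_sG_s$ satisfies $|||h_s|||\le\|F_s\|\,|||G_s|||+\|G_s\|\,|||F_s|||<\infty$. Expanding $(FG)(\beta_x)-(FG)(\beta)$ as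
\[
F(\beta)[G(\beta_x)-G(\beta)]+G(\beta)[F(\beta_x)-F(\beta)]+[F(\beta_x)-F(\beta)][G(\beta_x)-G(\beta)]
\]
gives $\mathcal B(FG)=F\,\mathcal BG+G\,\mathcal BF+\Gamma(F,G)$. In sup norm $s\mapsto h_s$ is differentiable with $h_s'=-(\mathcal BF_s)G_s-F_s\,\mathcal BG_s$. From
\[
\tfrac1\epsilon\bigl(S(s+\epsilon)h_{s+\epsilon}-S(s)h_s\bigr)=S(s+\epsilon)\,\tfrac{h_{s+\epsilon}-h_s}{\epsilon}+\tfrac{S(s+\epsilon)-S(s)}{\epsilon}\,h_s
\]
the right derivative of $s\mapsto S(s)h_s$ is $S(s)(h'_s+\mathcal Bh_s)=S(s)\Gamma(F_s,G_s)$. Its absolute value is at most $\bar b\,|||F_s|||\,|||G_s|||\le\bar b\,e^{2Mt}|||f|||\,|||g|||$. So, at each $\beta$, $s\mapsto S(s)h_s(\beta)$ is continuous with bounded right derivative. Hence it is Lipschitz and equals the integral of its right derivative.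
\end{proof}

\begin{lemma}\label{lem:mixing}
The stationary background with marginal $\mu_-$ is mixing under space shifts. In particular \textup{(E2)} holds.
\end{lemma}

\begin{proof}
\emph{Two coordinates.} We claim that $\operatorname{Cov}(\beta_0(0),\beta_t(x))\to0$ as $|x|\to\infty$, for every $t$. Let first $t\ge0$. The covariance is nonnegative by Lemma~\ref{lem:bassoc}. For the upper bound let $f=1-\beta(0)$, $g_x=1-\beta(x)$, $G_x=S(t)g_x$. The function $fG_x$ is decreasing, as a product of nonnegative decreasing functions, and $\delta_0S(r)\le\mu_-$. Hence
\[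
E[(1-\beta_0(0))(1-\beta_t(x))]=\int fG_x\,d\mu_-\le S(r)(fG_x)(0).
\]
By \eqref{eq:cov} with time $r$ and the functions $f,G_x$, and by translation invariance, the right side differs from $S(r)f(0)\,S(r+t)g_x(0)$ by at most
\[
\bar b\int_0^r\sum_y\Delta_{S(r-s)f}(y)\,\Delta_{S(r-s)G_0}(y-x)\,ds .
\]
For each $s$ the sum tends to $0$ as $|x|\to\infty$, since both sequences are in $\ell^1$, and it is bounded by $e^{2Mr+Mt}$, since $|||f|||=|||g_0|||=1$. So the integral tends to $0$. The product $S(r)f(0)\,S(r+t)g_x(0)$ does not depend on $x$ and tends to $(1-\mu_-(\beta(0)=1))^2$ as $r\to\infty$. Letting first $|x|\to\infty$ and then $r\to\infty$ we get $\limsup_{|x|\to\infty}\operatorname{Cov}(\beta_0(0),\beta_t(x))\le0$. For $t<0$, (E1) gives $\operatorname{Cov}(\beta_0(0),\beta_t(x))=\operatorname{Cov}(\beta_0(0),\beta_{-t}(-x))\to0$.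

\emph{General functions.} Let $f,g$ be bounded functions of finite families $X_I,X_J$ of space-time coordinates of $\beta$. With $C=2\max\{\|f\|,\|g\|\}$, $F=C\sum_{i\in I}X_i$ and $G=C\sum_{j\in J}X_j$, the functions $F\pm f$ and $G\pm g$ are increasing. Adding $\operatorname{Cov}(F+f,G+g)\ge0$ and $\operatorname{Cov}(F-f,G-g)\ge0$ gives $\operatorname{Cov}(f,g)\ge-\operatorname{Cov}(F,G)$; adding the two inequalities with mixed signs gives $\operatorname{Cov}(f,g)\le\operatorname{Cov}(F,G)$. So
\[
|\operatorname{Cov}(f,g)|\le C^2\sum_{i\in I,\,j\in J}\operatorname{Cov}(X_i,X_j).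
\]
If $g$ is shifted in space by $x$ and $|x|\to\infty$, the right side tends to $0$ by the first part. This is mixing for events that depend on finitely many coordinates, and it extends to all events by approximation.
\end{proof}

\subsection{End of the proof}

\begin{proof}[Proof of Theorems~\ref{thm:main} and~\ref{thm:converse}]
Take the stationary background with marginal $\mu_-$, independent of $P$. By the preceding lemmas it satisfies (E1)--(E3), so Theorem~\ref{thm:env} gives $\eta^0_0=\eta^1_0$ a.s. By Lemma~\ref{lem:ident}, $(\mu_-\otimes\delta_0)\mathbf S(t)$ and $(\mu_-\otimes\delta_1)\mathbf S(t)$ are the laws of $(\beta_0,\eta^{0,t}_0)$ and $(\beta_0,\eta^{1,t}_0)$. As $t\to\infty$ both converge to the law $\nu$ of $(\beta_0,\eta^0_0)=(\beta_0,\eta^1_0)$. If $\nu'$ is a stationary distribution of the joint process with $\beta$-marginal $\mu_-$, then $\mu_-\otimes\delta_0\le\nu'\le\mu_-\otimes\delta_1$. Applying $\mathbf S(t)$ and letting $t\to\infty$ we get $\nu\le\nu'\le\nu$, so $\nu'=\nu$. The $\beta$-marginal of $\nu_0$ is $\lim\delta_0S(t)=\mu_-$, so $\nu_0=\nu$ is the only stationary distribution with $\beta$-marginal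 $\mu_-$.

Flipping all spins, $(\beta,\eta)\mapsto(1-\beta,1-\eta)$, gives a joint process that satisfies the same assumptions, and it carries $\mu_+$ and $\nu_1$ to the lower stationary distributions. So $\nu_1$ is the only stationary distribution with $\beta$-marginal $\mu_+$.

If the background has a unique stationary distribution, then $\mu_-=\mu_+$, so $\nu_0$ and $\nu_1$ have the same $\beta$-marginal and coincide. This is Theorem~\ref{thm:main}. If the background has several stationary distributions, then $\mu_-\ne\mu_+$, since every stationary distribution of the background lies between these two; so the $\beta$-marginals of $\nu_0$ and $\nu_1$ differ. This proves the equivalence. Finally, let $\nu_0=\nu_1$. For every initial state $(\beta,\eta)$,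
\[
\delta_{(0,0)}\mathbf S(t)\le\delta_{(\beta,\eta)}\mathbf S(t)\le\delta_{(1,1)}\mathbf S(t),
\]
and both outer measures converge to $\nu_0=\nu_1$; hence so does the middle one.
\end{proof}

\begin{thebibliography}{9}

\bibitem{IPS} Liggett, \emph{Interacting Particle Systems}.

\bibitem{W} Marcus Warfheimer, \emph{Attractive nearest-neighbor spin systems on the integers in a randomly evolving environment}, arXiv:0712.2929 (2007).

\end{thebibliography}

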